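\title{Proper holomorphic embeddings of bordered Riemann surfaces into affine surfaces with the overshear density property}

\begin{abstract}
Let $X$ be a smooth complex affine surface whose Lie algebra of algebraic vector fields is generated by overshear fields. We show that the boundary of a compact bordered Riemann surface embedded in $X$ can be pushed to infinity: the interior of the surface admits a proper holomorphic embedding into $X$ that approximates the given embedding on a prescribed compact set. This answers a question posed by Andrist and Kutzschebauch. The proof uses only the density property and two locally nilpotent derivations with different kernels, and it also applies to $\mathbb{C}\times\mathbb{C}^*$.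
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{compact bordered Riemann surface} is a compact connected smooth surface $\overline{M}$ with nonempty boundary whose interior $M$ carries a complex structure compatible with the smooth structure. By an \emph{embedding} of $\overline{M}$ into a complex manifold we mean an injective immersion that is smooth up to the boundary and holomorphic on $M$. A holomorphic map $F\colon M\to X$ is \emph{proper} if preimages of compact sets are compact, and a \emph{proper holomorphic embedding} is a proper injective holomorphic immersion; it identifies $M$ with a closed complex curve in $X$.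

If $\overline{M}$ is embedded in $X$, the image of $M$ fails to be closed only because the boundary curves lie at finite distance. One would like to push them to infinity while keeping the complex structure of $M$. Holomorphic automorphisms of $X$ move the surface without changing its complex structure, so the question is natural on manifolds with many automorphisms. The following algebraic condition expresses this.

Let $X$ be a smooth complex affine algebraic manifold with coordinate ring $\mathbb{C}[X]$. Algebraic vector fields on $X$ are the derivations of $\mathbb{C}[X]$. A derivation $\theta$ is \emph{locally nilpotent}, an \emph{LND}, if for every $h\in\mathbb{C}[X]$ there is $k$ with $\theta^k(h)=0$. Then the series $\sum_k \tau^k\theta^k(h)/k!$ is a finite sum, so the flow $\exp(\tau\theta)$ exists for all $\tau\in\mathbb{C}$ and depends polynomially on $\tau$. For an LND $\theta$, a field $a\theta$ is a \emph{shear field} if $a\in\ker\theta$ and an \emph{overshear field} if $a\in\ker\theta^2$. These fields are \emph{complete}, that is, their flows exist for all complex times. Indeed, $a(\exp(\tau\theta)y)=a(y)+\tau b$ with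 $b=\theta(a)(y)$, so the flow line of $a\theta$ through $y$ is $t\mapsto\exp(\tau(t)\theta)y$, where $\dot\tau=a(y)+\tau b$ and $\tau(0)=0$; the solution is $\tau(t)=a(y)(e^{tb}-1)/b$, read as $t\,a(y)$ when $b=0$. On $\mathbb{C}^n$, with $z'=(z_1,\dots,z_{n-1})$ and $\theta=\partial/\partial z_n$, one obtains the fields $p(z')\,\partial/\partial z_n$ and $q(z')z_n\,\partial/\partial z_n$ for polynomials $p,q$. Their time-one maps are the shears $(z',z_n)\mapsto(z',z_n+p(z'))$ and the overshears $(z',z_n)\mapsto(z',e^{q(z')}z_n)$.

The manifold $X$ has the \emph{overshear density property} if the Lie algebra generated by the overshear fields is the Lie algebra of all algebraic vector fields on $X$. It has the \emph{density property} if the Lie algebra generated by the complete holomorphic vector fields is dense, uniformly on compact sets, in the Lie algebra of all holomorphic vector fields. The first property implies the second (Lemma~\ref{lem:fields}).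

\medskip
\noindent\textbf{Problem} (Andrist and Kutzschebauch \cite{AK}). \emph{Let $X$ be a smooth affine surface with the overshear density property and let $\overline{M}$ be a compact bordered Riemann surface embedded in $X$. Does $M$ admit a proper holomorphic embedding into $X$?}
\medskip

For $X=\mathbb{C}^2$ the answer is known to be affirmative. The method of Forstneri\v{c} and Wold for $\mathbb{C}^2$ exposes boundary points, sends them to infinity by a shear with poles, and pushes the boundary out by automorphisms. It needs shears in two directions and a way to approximate isotopies by automorphisms. The overshear density property provides both, so one expects a positive answer; we follow this method, with one LND supplying the shear with poles and a second one supplying the pushing. The boundary has to be nonempty for a simple reason: by the maximum principle an affine manifold contains no compact complex curve.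

Fix a realization of $X$ as a closed algebraic submanifold of $\mathbb{C}^N$ and let $|\cdot|$ be the Euclidean norm. A compact set $L\subset M$ is a \emph{core} of $M$ if the inclusion $L\hookrightarrow M$ is a homotopy equivalence.

\begin{theorem}\label{thm:main}
Let $X$ be a smooth affine surface with the overshear density property, and let $f_0\colon\overline{M}\to X$ be an embedding of a compact bordered Riemann surface. For every compact set $L\subset M$ and every $\varepsilon>0$ there is a proper holomorphic embedding $F\colon M\to X$ with $|F-f_0|<\varepsilon$ on $L$. If $L$ is a core of $M$ and $\varepsilon$ is small enough, then $F$ is homotopic to $f_0|_M$.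
\end{theorem}

The proof uses the hypothesis only through the two consequences named above, and it gives the following stronger form.

\begin{theorem}\label{thm:general}
The conclusion of Theorem~\ref{thm:main} holds for every smooth connected affine surface $X$ with the density property that has two nonzero LNDs with different kernels. It also holds for $X=\mathbb{C}\times\mathbb{C}^*$, where all nonzero LNDs have the same kernel.
\end{theorem}

\begin{corollary}\label{cor:char}
Let $X$ be as in Theorem~\ref{thm:main} or Theorem~\ref{thm:general}. A compact bordered Riemann surface $\overline{M}$ admits an embedding into $X$ if and only if the interior $M'$ of some compact bordered Riemann surface $\overline{M'}$ with $\overline{M}\subset M'$ admits a proper holomorphic embedding into $X$.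
\end{corollary}

Here $\overline{M}\subset M'$ means that $\overline{M}$ is embedded in $M'$ in the sense above. In Theorem~\ref{thm:main} we may assume that $X$ is connected. A derivation $\theta$ kills every idempotent $e$, since $(2e-1)\theta(e)=0$ and $(2e-1)^2=1$. Hence derivations, LNDs and overshear fields restrict to the component $X_0$ that contains $f_0(\overline{M})$, every algebraic field on $X_0$ is such a restriction, and $X_0$ inherits the overshear density property. \emph{From now on $X$ is connected.}

\section{A disc in the plane, and the plan of the proof}\label{sec:example}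

The basic scheme is to find automorphisms $\Psi_n$ of $X$ such that $\Psi_n\circ f_0$ converges on compact subsets of $M$ while the boundary leaves larger and larger balls. The density property produces automorphisms that approximate a given motion of a compact set, provided that the set stays polynomially convex during the motion (Lemma~\ref{lem:isotopy}). We would like to move the boundary curves and keep a compact set $K$ fixed. But by the maximum principle the hull of $f_0(\partial M)$ contains $f_0(M)$, so $K\cup f_0(\partial M)$ is not polynomially convex unless it contains the whole surface. Arcs have no such defect. The first idea is therefore to cut each boundary curve by sending one of its points to infinity.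

Take $X=\mathbb{C}^2$ with coordinates $(x,s)$, the disc $\overline{M}=\{|x+1|\le1\}$ and $f_0(x)=(x,0)$.

\emph{Cutting.} The line $\{x=0\}$ meets $f_0(\overline{M})$ only in the boundary point $(0,0)$. For small $\kappa>0$ let $\Phi(x,s)=(x,s+\kappa/x)$, an automorphism of $\{x\ne0\}$, and $f^*=\Phi\circ f_0$. On a compact subset of $M$ the map $f^*$ differs from $f_0$ by $\kappa/|x|$, which is small. For $x\neq0$ the condition $|x+1|\le1$ says $|x|^2+2\operatorname{Re}x\le0$, that is, $\operatorname{Re}(1/x)\le-1/2$. So, with $u=s$ as parameter, the new surface is the closed set $Y=\{(\kappa/u,u):\operatorname{Re}u\le-\kappa/2\}$. Its boundary $\Gamma$ is a properly embedded line, and $u$ maps it injectively onto $\{\operatorname{Re}u=-\kappa/2\}$.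

\emph{One push.} Use the second direction. Let $\sigma(x,s)=(x+Ae^{\lambda(s+\kappa/2)},s)$ with $A,\lambda>0$. On $\Gamma$ we have $|x|\le2$ and $|Ae^{\lambda(s+\kappa/2)}|=A$, so $\sigma(\Gamma)\subset\{|x|\ge A-2\}$. On a compact subset of $Y\setminus\Gamma$ we have $\operatorname{Re}s+\kappa/2\le-\delta$ for some $\delta>0$, so $\sigma$ moves its points by at most $Ae^{-\lambda\delta}$. Taking $A$ large and then $\lambda$ large, we push the boundary out of any ball and almost fix any compact part of the interior.

\emph{Why this is not enough.} A limit of compositions of such shears gives a map $u\mapsto(g(u),u)$ with $g$ holomorphic on $\Pi=\{\operatorname{Re}u<-\kappa/2\}$. It is proper only if $|g|\to\infty$ at every point of $\partial\Pi$. Then $1/g$ extends continuously by $0$ to $\partial\Pi$, the reflection principle extends it holomorphically across $\partial\Pi$, and $1/g\equiv0$, which is absurd. What goes wrong is that a later shear may throw points near the boundary back into a ball that the boundary had already left. To prevent this, the $n$th automorphism must be close to the identity on the whole ball of radius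 $n-1$. A shear $(x,s)\mapsto(x+g(s),s)$ with this property has $g$ small on the disc $|s|\le n-1$, so it cannot move the part of $\Gamma$ over that disc.

This dictates the shape of the proof. We split $\Gamma$ into a compact part over a large disc in the $u$-plane and unbounded ends. The compact part is a union of arcs and is moved with the density property. The ends are moved by a shear along the fibers of $u$, whose coefficient is prescribed on the image of the ends in the $u$-plane; this needs $u$ to be injective on the ends. For a general pair $(X,\overline{M})$ the steps are as follows. Section~\ref{sec:fibrations} constructs the functions $x,s,u$. Section~\ref{sec:expose} deforms $f_0$ so that on each boundary curve there is a point whose $x$-fiber meets the surface only there; for the disc this was free. Section~\ref{sec:poles} performs the cutting and makes $u$ injective on the ends. Section~\ref{sec:convex} shows that the set to be kept fixed, the pullback of a ball together with a large compact part of the surface, is polynomially convex. Section~\ref{sec:push} carries out one push, and Section~\ref{sec:induction} the induction.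

\section{Conventions and tools}\label{sec:tools}

Throughout, $X\subset\mathbb{C}^N$ is a connected closed algebraic submanifold of dimension $2$, vector fields on $X$ are regarded as $\mathbb{C}^N$-valued maps, $\operatorname{Aut}(X)$ is the group of holomorphic automorphisms, and $B_r=\{z\in X:|z|\le r\}$. We fix a holomorphic retraction $\rho$ of a neighborhood of $X$ in $\mathbb{C}^N$ onto $X$; it exists because $X$ is a closed complex submanifold of $\mathbb{C}^N$. For $y\in X$ the differential $d\rho_y$ is the identity on $T_yX$. We write $\Delta_R=\{|u|<R\}\subset\mathbb{C}$.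

\subsection*{Convexity and vector fields}
The \emph{hull} of a compact set $K\subset X$ is $\widehat{K}=\{y\in X:|h(y)|\le\max_K|h|\text{ for all }h\in\mathcal{O}(X)\}$, and $K$ is \emph{$\mathcal{O}(X)$-convex} if $\widehat{K}=K$. Functions in $\mathcal{O}(X)$ extend to entire functions on $\mathbb{C}^N$ by Cartan's Theorem~B, entire functions are limits of polynomials, and $X$ is cut out by polynomials; so $\widehat{K}$ is the polynomial hull of $K$ in $\mathbb{C}^N$. The sets $B_r$ are $\mathcal{O}(X)$-convex, and automorphisms of $X$ preserve $\mathcal{O}(X)$-convexity. The Oka--Weil theorem says that a function holomorphic near an $\mathcal{O}(X)$-convex set $K$ is a uniform limit on $K$ of polynomials.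

\begin{lemma}\label{lem:hull}
Let $K\subset X$ be compact and $\mathcal{O}(X)$-convex.
\begin{enumerate}
\item[(a)] Every open set $W\supset K$ contains a compact $\mathcal{O}(X)$-convex neighborhood of $K$ and a Stein open neighborhood of $K$.
\item[(b)] If $Z\subset X$ is a closed connected complex submanifold of positive dimension, then no component of $Z\setminus K$ is relatively compact.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $r$ with $|z|<r$ on $K$. Cover the compact set $B_r\setminus W$ by finitely many sets $\{|h_i|>1\}$ with $h_i\in\mathcal{O}(X)$ and $|h_i|<1$ on $K$. Take $\{y\in B_r:|h_i(y)|\le1\ \forall i\}$ and $\{y\in X:|y|<r,\ |h_i(y)|<1\ \forall i\}$.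

(b) Let $U$ be a relatively compact component. Since $Z$ is connected and not compact, the boundary of $U$ in $Z$ is nonempty, and it lies in $K$. By the maximum principle $U\subset\widehat{K}=K$, a contradiction.
\end{proof}

Since $X$ is smooth and affine, there are algebraic vector fields $\xi_1,\dots,\xi_r$ that span $T_yX$ at every point $y$.

\begin{lemma}\label{lem:fields}
\begin{enumerate}
\item[(a)] The overshear density property implies the density property.
\item[(b)] Let $X$ have the density property, let $P\subset X$ be compact and $\mathcal{O}(X)$-convex, and let $V$ be a holomorphic vector field near $P$. Then $V$ is a uniform limit on $P$ of fields in the Lie algebra generated by the complete holomorphic fields on $X$.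
\end{enumerate}
\end{lemma}

\begin{proof}
On a Stein open set $\Omega\subset X$ every holomorphic field has the form $\sum h_i\xi_i$ with $h_i\in\mathcal{O}(\Omega)$, by Cartan's Theorem~B applied to the kernel of the surjection $\mathcal{O}^r\to TX$. For (a) take $\Omega=X$ and approximate the $h_i$ by polynomials: algebraic fields are dense in holomorphic ones, and they lie in the Lie algebra generated by the overshear fields, which are complete. For (b) take a Stein neighborhood $\Omega$ of $P$ on which $V$ is defined, approximate the $h_i$ on $P$ by polynomials, and apply the density property to the resulting global field.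
\end{proof}

\subsection*{Published results}
We use five results from the literature.

\begin{theorem}[see Freudenburg \cite{Fre}]\label{thm:lnd}
Let $\theta\ne0$ be an LND of an affine domain $\mathcal{B}$ over $\mathbb{C}$. Then $\ker\theta$ is algebraically closed in $\mathcal{B}$, and its transcendence degree is one less than that of $\mathcal{B}$. There is $s\in\mathcal{B}$ with $a=\theta(s)\in\ker\theta\setminus\{0\}$, and then $\mathcal{B}_a=(\ker\theta)_a[s]$.
\end{theorem}

In the last equality $s$ is transcendental over $\ker\theta$, because $s\notin\ker\theta$ and $\ker\theta$ is algebraically closed.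

\begin{theorem}[Stolzenberg \cite{Sto}; {\cite[Theorem 3.1.1]{Stout}}]\label{thm:stolz}
Let $K\subset\mathbb{C}^N$ be compact and polynomially convex, and let $\Gamma$ be a finite union of compact smooth arcs and closed curves.
\begin{enumerate}
\item[(a)] $\widehat{K\cup\Gamma}\setminus(K\cup\Gamma)$ is empty or a purely one-dimensional closed analytic subset of $\mathbb{C}^N\setminus(K\cup\Gamma)$.
\item[(b)] If $\check{H}^1(K\cup\Gamma,\mathbb{Z})\to\check{H}^1(K,\mathbb{Z})$ is an isomorphism, then $K\cup\Gamma$ is polynomially convex. This applies when $\Gamma$ is a finite union of disjoint arcs disjoint from $K$.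
\end{enumerate}
\end{theorem}

Compact sets $A,B$ in a complex manifold form a \emph{Cartan pair} if $A$, $B$, $A\cap B$ and $A\cup B$ have bases of Stein neighborhoods and $\overline{A\setminus B}\cap\overline{B\setminus A}=\emptyset$. Closeness of maps is measured uniformly, in a fixed Riemannian distance.

\begin{theorem}[Forstneri\v{c} {\cite[Theorem 4.1]{ForActa}}, {\cite[Theorem 9.7.1]{ForBook}}]\label{thm:split}
Let $(A,B)$ be a Cartan pair, $C=A\cap B$, and $\widetilde{C}\supset C$ open. There are open sets $A'\supset A$, $B'\supset B$, $C'\supset C$ with $C'\subset A'\cap B'\subset\widetilde{C}$ such that, for every $\eta>0$, every injective holomorphic map $\psi$ on $\widetilde{C}$ sufficiently close to the identity satisfies $\psi\circ\alpha=\beta$ on $C'$ for some injective holomorphic maps $\alpha$ on $A'$ and $\beta$ on $B'$ that are $\eta$-close to the identity.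
\end{theorem}

\begin{theorem}[Anders\'en--Lempert, Forstneri\v{c}--Rosay, Varolin]\label{thm:AL}
Let $\xi$ lie in the Lie algebra generated by a family of complete holomorphic vector fields, and suppose that the flow of $\xi$ exists on a neighborhood of a compact set $L$ for times in $[0,T]$. Then $\exp(T\xi)|_L$ is a uniform limit of compositions of flows of multiples of fields in the family.
\end{theorem}

\begin{theorem}[Mergelyan, Bishop]\label{thm:MB}
Let $S$ be a compact subset of an open Riemann surface $\widetilde{M}$ such that $\widetilde{M}\setminus S$ has no relatively compact component. Every continuous function on $S$ that is holomorphic in the interior of $S$ is a uniform limit on $S$ of functions in $\mathcal{O}(\widetilde{M})$. If $\widetilde{M}=\mathbb{C}$, polynomials suffice.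
\end{theorem}

We also use three textbook facts about an open (connected, noncompact) Riemann surface $\widetilde{M}$: every open subset is Stein; there is a nowhere vanishing holomorphic $1$-form; and every class in $H^1(\widetilde{M},\mathbb{C})$ is represented by a holomorphic $1$-form.

\subsection*{Small perturbations}

\begin{lemma}\label{lem:perturb}
\begin{enumerate}
\item[(a)] Let $F$ be a smooth map between manifolds, defined near a compact set $K$, injective on $K$ and immersive at each point of $K$. Then $F$ is an injective immersion on a neighborhood of $K$.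
\item[(b)] Let $\Omega$ be an open subset of a Riemann surface, $K\subset\Omega$ compact, and $F_0\colon\Omega\to\mathbb{C}^N$ holomorphic and an injective immersion on $K$. There is $\eta>0$ such that every holomorphic $F\colon\Omega\to\mathbb{C}^N$ with $|F-F_0|<\eta$ on $\Omega$ is an injective immersion on $K$.
\item[(c)] Let $Z$ be a manifold with a distance that induces its topology, $\Omega\subset Z$ open and $K\subset\Omega$ compact. There is $\eta>0$ such that every continuous map $\psi\colon\Omega\to Z$ that is $\eta$-close to the identity satisfies $\psi(\Omega)\supset K$.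
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise there are $p_n\ne q_n$ with $F(p_n)=F(q_n)$ converging to points $p,q\in K$. Then $F(p)=F(q)$, so $p=q$, although $F$ is injective near $p$.

(b) Each $p\in K$ has a relatively compact coordinate disc $D_p\subset\Omega$ and a linear form $\ell_p$ on $\mathbb{C}^N$ with $\operatorname{Re}(\ell_p\circ F_0)'>1$ on $D_p$. Cover $K$ by finitely many of these discs. By the Cauchy estimates $\operatorname{Re}(\ell_p\circ F)'>0$ on them if $\eta$ is small. A holomorphic function $k$ with $\operatorname{Re}k'>0$ on a convex set is injective, since $k(\zeta_1)-k(\zeta_0)=(\zeta_1-\zeta_0)\int_0^1k'(\zeta_0+t(\zeta_1-\zeta_0))\,dt$. So $F$ is an injective immersion on each disc. The pairs $(p,q)\in K\times K$ that lie in no common disc form a compact set on which $|F_0(p)-F_0(q)|\ge\mu>0$; take $\eta<\mu/2$.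

(c) Cover $K$ by finitely many coordinate balls $B(c,r)$ with $\overline{B}(c,3r)\subset\Omega$. If $\eta$ is small, then $\psi(z)\in B(z,r)$ in coordinates for all $z\in\overline{B}(c,2r)$. For $y\in B(c,r)$ the map $z\mapsto y+z-\psi(z)$ sends $\overline{B}(c,2r)$ into itself. A fixed point, which exists by Brouwer's theorem, satisfies $\psi(z)=y$.
\end{proof}

\section{Two fibrations}\label{sec:fibrations}

On $\mathbb{C}^2$ the proof uses the two coordinate projections. On $X$ they are replaced by generators of the kernels of two LNDs.

\begin{lemma}\label{lem:twolnd}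
If $X$ has the overshear density property, it has two nonzero LNDs with different kernels.
\end{lemma}

\begin{proof}
There is a nonzero LND, since otherwise the overshear fields generate the zero Lie algebra. Suppose that all nonzero LNDs have the same kernel $\mathcal{A}$. Then every overshear field annihilates $\mathcal{A}$, and so do all their iterated brackets. By Theorem~\ref{thm:lnd}, $\mathcal{A}$ contains a nonconstant function $h$. At a point where $dh\ne0$ one of the fields $\xi_i$ has $\xi_i(h)\neq0$, so $\xi_i$ is not in the Lie algebra generated by the overshear fields.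
\end{proof}

By Lemmas~\ref{lem:fields}(a) and~\ref{lem:twolnd}, Theorem~\ref{thm:main} follows from Theorem~\ref{thm:general}, and it is the latter that we prove.

\begin{lemma}\label{lem:kernel}
Let $\theta,\theta'$ be nonzero LNDs on $X$ with different kernels. Then $\ker\theta\cap\ker\theta'=\mathbb{C}$, and there are $x,u\in\mathbb{C}[X]$ with $\ker\theta=\mathbb{C}[x]$ and $\ker\theta'=\mathbb{C}[u]$.
\end{lemma}

\begin{proof}
Both kernels are algebraically closed in $\mathbb{C}[X]$ and have transcendence degree $1$. If they shared a nonconstant $h$, both would equal the algebraic closure of $\mathbb{C}[h]$ in $\mathbb{C}[X]$. This proves the first claim.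

Let $\mathcal{A}=\ker\theta$. The idea is to restrict $\mathcal{A}$ to an orbit of $\theta'$, which embeds it in a polynomial ring. Take a nonconstant $h\in\mathcal{A}$ and $y\in X$ with $\theta'(h)(y)\ne0$, and let $o(\tau)=\exp(\tau\theta')y$, a polynomial map $\mathbb{C}\to X$. Then $h\circ o$ is a nonconstant polynomial. The homomorphism $\mathcal{A}\to\mathbb{C}[\tau]$, $k\mapsto k\circ o$, is injective: a nonzero $k\in\mathcal{A}$ satisfies a relation $\sum_i P_i(h)k^i=0$ with polynomials $P_i$ and $P_0\ne0$, and $k\circ o=0$ would give $P_0(h\circ o)=0$. The ring $\mathbb{C}[\tau]$ is a finite module over the Noetherian ring $\mathbb{C}[h\circ o]$, hence so is its submodule $\mathcal{A}$, and $\mathcal{A}$ is a finitely generated algebra. It is normal: a fraction that is integral over $\mathcal{A}$ lies in the normal ring $\mathbb{C}[X]$ and is algebraic over $\mathcal{A}$, so it lies in $\mathcal{A}$. Thus $\operatorname{Spec}\mathcal{A}$ is a smooth affine curve. Its function field lies in $\mathbb{C}(\tau)$, so the curve is rational by L\"uroth's theorem: it is $\mathbb{P}^1$ minus a nonempty finite set. Its units are units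 of $\mathbb{C}[\tau]$, hence constant, so only one point is removed and $\mathcal{A}=\mathbb{C}[x]$. Exchange the roles of $\theta$ and $\theta'$ for the other kernel.
\end{proof}

The next proposition lists everything about $X$, apart from the density property, that the rest of the proof uses.

\begin{proposition}\label{prop:data}
Let $X$ be as in Theorem~\ref{thm:general}. There are complete holomorphic fields $\theta,\theta'$, functions $x,s,u\in\mathbb{C}[X]$ with $\theta(x)=0$ and $\theta'(u)=0$, and finite sets $\Sigma,\Sigma'\subset\mathbb{C}$ with the following properties.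
\begin{enumerate}
\item[(F1)] The map $(x,s)$ is biholomorphic from $X\setminus x^{-1}(\Sigma)$ onto $(\mathbb{C}\setminus\Sigma)\times\mathbb{C}$, and there $\theta=a(x)\partial_s$ with $a$ holomorphic and zero-free on $\mathbb{C}\setminus\Sigma$.
\item[(F2)] On $X\setminus x^{-1}(\Sigma)$ we have $u=\sum_{i=0}^dc_i(x)s^i$ with $d\ge1$, with $c_i$ holomorphic on $\mathbb{C}\setminus\Sigma$, and with $c_d$ zero-free.
\item[(F3)] Let $Q\subset X$ be compact and $\mathcal{O}(X)$-convex, $E\subset X\setminus u^{-1}(\Sigma')$ compact, and $y\in E\setminus Q$. There is a path $\tau\colon[0,1]\to\mathbb{C}$ with $\tau(0)=0$, $\exp(\tau(l)\theta')y\notin Q$ for all $l$, and $\exp(\tau(1)\theta')y'\notin Q$ for all $y'\in E$.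
\end{enumerate}
\end{proposition}

Property (F3) says that $y$ can escape along its $\theta'$-orbit without touching $Q$, up to a time that carries all of $E$ off $Q$.

\begin{proof}
We may assume $Q\neq\emptyset$ in (F3).

\emph{Two LNDs with different kernels.} Take $x,u$ from Lemma~\ref{lem:kernel}. Theorem~\ref{thm:lnd} gives $s$ and $a=\theta(s)\in\mathbb{C}[x]\setminus\{0\}$ with $\mathbb{C}[X]_a=\mathbb{C}[x]_a[s]$, which is (F1) when $\Sigma$ contains the zeros of $a$. Write $u=\sum c_is^i$ with $c_i\in\mathbb{C}[x]_a$ and $c_d\ne0$. Since $u\notin\ker\theta$, we have $d\ge1$. Adding the zeros of $c_d$ to $\Sigma$ gives (F2). In the same way there are $s'$, $b=\theta'(s')\in\mathbb{C}[u]\setminus\{0\}$ and the zero set $\Sigma'$ of $b$ such that $(u,s')$ identifies $X\setminus u^{-1}(\Sigma')$ with $(\mathbb{C}\setminus\Sigma')\times\mathbb{C}$ and $\exp(\tau\theta')(u,s')=(u,s'+\tau b(u))$. Given $Q,E,y$, choose $T$ with $T\min_E|b(u)|>\max_Q|s'|+\max_E|s'|$. For $y'\in E$ and $|\tau|\ge T$ we get $|s'(\exp(\tau\theta')y')|>\max_Q|s'|$, so $\exp(\tau\theta')y'\notin Q$. The fiber $Z=u^{-1}(u(y))$ is a closed submanifold,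 and $\tau\mapsto\exp(\tau\theta')y$ is biholomorphic from $\mathbb{C}$ onto $Z$. By Lemma~\ref{lem:hull}(b) the component of $Z\setminus Q$ containing $y$ is unbounded, so in it $y$ can be joined to a point with $|\tau|\ge T$.

\emph{The surface $\mathbb{C}\times\mathbb{C}^*$.} Use coordinates $(s,x)\in\mathbb{C}\times\mathbb{C}^*$ and take $\theta=\partial_s$, $a=1$, $\Sigma=\{0\}$, $u=s$ (so $d=1$, $c_1=1$, $c_0=0$), $\theta'=x\partial_x$, $\Sigma'=\emptyset$. Then $\exp(\tau\theta')(s,x)=(s,e^\tau x)$, and (F1), (F2) hold. Choose $T>\max_Q\big|\log|x|\big|+\max_E\big|\log|x|\big|$. For $y'\in E$ and $|\operatorname{Re}\tau|\ge T$ we get $\exp(\tau\theta')y'\notin Q$. The component of $Z\setminus Q$ containing $y$, where $Z=\{u(y)\}\times\mathbb{C}^*$, is not relatively compact by Lemma~\ref{lem:hull}(b), so $\big|\log|x|\big|$ is unbounded on it. Join $y$ in this component to a point $y_1$ with $\big|\log|x(y_1)|-\log|x(y)|\big|\ge T$ and lift the path through the covering $\tau\mapsto\exp(\tau\theta')y$, starting at $0$. Then $|\operatorname{Re}\tau(1)|\ge T$.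
\end{proof}

The surface $\mathbb{C}\times\mathbb{C}^*$ has the density property by Varolin \cite{Var}. All its nonzero LNDs $\vartheta$ have kernel $\mathbb{C}[x,x^{-1}]$: along an orbit the unit $x$ is a zero-free polynomial in the time, hence constant, so $x\in\ker\vartheta$, and by Theorem~\ref{thm:lnd} the kernel is the algebraic closure of $\mathbb{C}[x]$ in $\mathbb{C}[s,x,x^{-1}]$. By Lemma~\ref{lem:twolnd} this surface does not have the overshear density property.

\begin{example}\label{ex:degree}
The degree $d$ in (F2) can exceed $1$. On the smooth surface $\{xu=s^2-1\}\subset\mathbb{C}^3$ the fields $\theta=x\partial_s+2s\partial_u$ and $\theta'=u\partial_s+2s\partial_x$ are LNDs with $\theta(x)=0$ and $\theta'(u)=0$. Over $x\neq0$ the functions $(x,s)$ are coordinates, $\theta=x\partial_s$, and $u=x^{-1}s^2-x^{-1}$, so $d=2$.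
\end{example}

\emph{From now on $X$ is as in Theorem~\ref{thm:general} and the data of Proposition~\ref{prop:data} are fixed.} If $h$ is holomorphic on an open set $D\subset\mathbb{C}$, we write $\exp(h(x)\theta)$ for the map $y\mapsto\exp(h(x(y))\theta)y$. It preserves $x$, so it is an automorphism of $x^{-1}(D)$ with inverse $\exp(-h(x)\theta)$. The same holds for $\exp(g(u)\theta')$, which preserves $u$.

\section{Exposing boundary points}\label{sec:expose}

A shear $\exp(h(x)\theta)$ with a pole of $h$ at $p$ sends the whole fiber $x^{-1}(p)$ to infinity. To lose only one boundary point of the surface, that fiber must meet the surface in this point alone. We first place $\overline{M}$ in a convenient ambient surface.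

\subsection*{Normalization of the boundary}
Let $C_1,\dots,C_m$ be the boundary curves. Extend $f_0$ to a smooth immersion into $\mathbb{C}^N$ of an open surface containing $\overline{M}$ and pull back the Euclidean metric. On $M$ this metric is conformal for the complex structure, because $f_0$ is a holomorphic immersion there. Isothermal coordinates turn the larger surface into a Riemann surface in which $\overline{M}$ is a smoothly bounded compact domain with the given smooth and complex structures. Choose disjoint closed collars of the $C_j$ in $\overline{M}$ with smooth boundary. An open annular neighborhood of such a collar is biholomorphic to a plane domain, so the collar is a plane domain bounded by two smooth Jordan curves. It is mapped conformally by a function $w_j$ onto a round annulus $\{r_j\le|w|\le1\}$ with $C_j$ going to the unit circle, and $w_j$ is a diffeomorphism up to the boundary by the Kellogg--Warschawski theorem. Glue the annuli $\{r_j<|w|<2\}$ to $\overline{M}$ through the maps $w_j$. We obtain an open Riemann surface $\widetilde{M}\supset\overline{M}$ in which $C_j=\{|w_j|=1\}$ is real-analytic, $\widetilde{M}\setminus\overline{M}=\bigcup_j\{1<|w_j|<2\}$,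 and $f_0$ is smooth on $\overline{M}$. Fix a Riemannian distance on $\widetilde{M}$.

Let $o_j\in C_j$ be the point $w_j=1$. For a large constant $\varkappa>0$ the function $\zeta_j=\varkappa\log w_j$ maps a neighborhood $O_j$ of $o_j$ in $\{r_j<|w_j|<2\}$ biholomorphically onto $\{|\zeta|<3\}$, and $M\cap O_j=\{\operatorname{Re}\zeta_j<0\}$. Put
\[
\gamma_j=\zeta_j^{-1}([0,1]),\qquad e_j=\zeta_j^{-1}(1),\qquad S=\overline{M}\cup\textstyle\bigcup_j\gamma_j .
\]
The complements $\widetilde{M}\setminus\overline{M}$ and $\widetilde{M}\setminus S$ consist of the annuli $\{1<|w_j|<2\}$, in the second case with a short radial segment removed; these sets are connected and not relatively compact in $\widetilde{M}$. The inclusions $M\subset\overline{M}\subset\widetilde{M}$ are homotopy equivalences.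

The plan is to extend $f_0$ along the arcs $\gamma_j$ so that the endpoints $e_j$ land on fibers of $x$ that miss everything else, and to approximate the extension by a holomorphic embedding near $S$. Adding thin neighborhoods of the arcs to $\overline{M}$ would change its complex structure. Instead we stretch $\overline{M}$ conformally inside $\widetilde{M}$ so that $o_j$ comes close to $e_j$.

\subsection*{Conformal stretching}

\begin{lemma}\label{lem:stretch}
Let $W$ be a neighborhood of $S$, $O_j'$ a neighborhood of $e_j$, $L\subset M$ compact and $\varepsilon>0$. There is an injective holomorphic map $\varphi$ from a neighborhood of $\overline{M}$ to $\widetilde{M}$ with $\varphi(\overline{M})\subset W$ and $\varphi(o_j)\in O_j'$ that is $\varepsilon$-close to the identity on $L$.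
\end{lemma}

\begin{proof}
We write down an explicit stretching of a half-disc at $o_j$ and glue it to the identity on the rest of $\overline{M}$ with Theorem~\ref{thm:split}.

\emph{The Cartan pair.} Take $0<r<1/4$ such that the discs $\{|\zeta_j|\le r\}$ miss $L$, and put
\[
A=\overline{M}\setminus\textstyle\bigcup_j\{|\zeta_j|<r\},\qquad H=\bigcup_j\{|\zeta_j|\le2,\ \operatorname{Re}\zeta_j\le0\},\qquad B=H\cup\bigcup_j\gamma_j .
\]
Then $A\cup H=\overline{M}$, $A\cup B=S$, and $C=A\cap B=A\cap H=\bigcup_j\{r\le|\zeta_j|\le2,\ \operatorname{Re}\zeta_j\le0\}$. Points of $\overline{A\setminus B}$ in $O_j$ have $|\zeta_j|\ge2$, while $\overline{B\setminus A}\subset\bigcup_j(\{|\zeta_j|\le r\}\cup\gamma_j)$, so the two closures are disjoint. All open subsets of $\widetilde{M}$ are Stein, so $(A,B)$ is a Cartan pair. Let $\widetilde{C}=\bigcup_j\{r/2<|\zeta_j|<5/2,\ |\arg(-\zeta_j)|<3\pi/4\}$ and let $A',B',C'$ be as in Theorem~\ref{thm:split}.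

\emph{The model map.} For small $\delta>0$ let $\kappa=e^{-1/\delta}$ and
\[
\psi_\delta(\zeta)=\zeta-\delta\log(\kappa-\zeta),\qquad\zeta\in\mathbb{C}\setminus[\kappa,\infty),
\]
with the principal branch. The correction is tiny except extremely close to $0$, where it is almost real and grows to $1$; it pulls a thin finger out of the half-disc along $[0,1]$. We let $\psi_\delta$ act in each coordinate $\zeta_j$. It has four properties.
\begin{enumerate}
\item[(i)] $\psi_\delta(0)=-\delta\log\kappa=1$.
\item[(ii)] On the half-plane $\{\operatorname{Re}\zeta<\kappa\}$ we have $\operatorname{Re}\psi_\delta'=1+\delta\operatorname{Re}\frac{1}{\kappa-\zeta}>1$, so $\psi_\delta$ is injective there.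
\item[(iii)] The closure of each component of $\widetilde{C}$ is a compact subset of $\mathbb{C}\setminus[0,\infty)$. On a neighborhood of it $\log(\kappa-\zeta)$ is bounded uniformly for small $\kappa$, so $\psi_\delta\to\mathrm{id}$ uniformly there. By Lemma~\ref{lem:perturb}(b), $\psi_\delta$ is injective on $\widetilde{C}$ for small $\delta$.
\item[(iv)] For $|\zeta|\le2$, $\operatorname{Re}\zeta\le0$ we have $\max(\kappa,|\zeta|)\le|\kappa-\zeta|\le3$ and $|\arg(\kappa-\zeta)|<\pi/2$. Hence $\psi_\delta(\zeta)=\zeta+t+i\sigma$ with $|\sigma|\le\delta\pi/2$ and $-\delta\log3\le t\le\min(1,\delta\log(1/|\zeta|))$. If $|\zeta|\ge e^{-1/\sqrt{\delta}}$, then $t\le\sqrt{\delta}$ and $\psi_\delta(\zeta)$ is within $\sqrt{\delta}+3\delta$ of $\zeta$. Otherwise $\psi_\delta(\zeta)$ is within $e^{-1/\sqrt{\delta}}+3\delta$ of $[0,1]$. So $\psi_\delta(H)$ lies in any prescribed neighborhood of $B$ when $\delta$ is small, and $|\psi_\delta(\zeta)|<3/2$ when also $|\zeta|<r$.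
\end{enumerate}

\emph{Gluing.} Fix compact neighborhoods $A''\subset A'$, $B''\subset B'$, $C''\subset C'$ of $A,B,C$. Choose $\eta\in(0,\varepsilon)$ so small that Lemma~\ref{lem:perturb}(c) applies to the three pairs $A''\subset A'$, $B''\subset B'$, $C''\subset C'$, that the $\eta$-neighborhood of $B$ lies in $B''$, the $2\eta$-neighborhood of $S$ in $W$, the $\eta$-ball about $e_j$ in $O_j'$, and that $2\eta$ is less than the distance from $\{|\zeta_j|\le3/2\}$ to the complement of $\{|\zeta_j|<2\}$ for each $j$. Then choose $\delta$ so small that $\psi_\delta\circ\alpha=\beta$ on $C'$ with $\alpha,\beta$ $\eta$-close to the identity, and that $\psi_\delta(H)$ lies in the $\eta$-neighborhood of $B$, with $\psi_\delta(H\cap O_j)\subset O_j$. Now $\alpha^{-1}$ is defined on $A''$, and $\beta^{-1}\circ\psi_\delta$ is defined on a neighborhood of $H$. A point of $C''$ has the form $\alpha(p)$ with $p\in C'$, and $\beta^{-1}(\psi_\delta(\alpha(p)))=p$; so the two maps agree on $C''$ where both are defined. The compact sets $A\setminus\operatorname{int}C''$ and $H\setminus\operatorname{int}C''$ are disjoint. Taking disjoint small neighborhoods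 of them together with $\operatorname{int}C''$, we obtain a holomorphic map $\varphi$ near $\overline{M}$ that equals $\alpha^{-1}$ near $A$ and $\beta^{-1}\circ\psi_\delta$ near $H$.

The map $\varphi$ is an injective immersion on $A$, and on $H$ by (ii). If $p\in A\setminus H$ and $q\in(H\setminus A)\cap O_j$, then $\varphi(p)$ is within $\eta$ of $p\notin\{|\zeta_j|\le2\}$ and $\varphi(q)$ is within $\eta$ of $\psi_\delta(q)\in\{|\zeta_j|<3/2\}$, so $\varphi(p)\ne\varphi(q)$. Thus $\varphi$ is injective on $\overline{M}$, and near $\overline{M}$ by Lemma~\ref{lem:perturb}(a). Finally, $\varphi(\overline{M})$ lies in the $2\eta$-neighborhood of $S$, $\varphi(o_j)=\beta^{-1}(e_j)$ by (i), and $\varphi=\alpha^{-1}$ on $L\subset A$.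
\end{proof}

\subsection*{Approximation in the $C^1$ sense}
Uniform approximation does not preserve injectivity. We therefore approximate the derivative and integrate; this is where smoothness of $f_0$ up to the boundary is used. Fix a nowhere vanishing holomorphic $1$-form $\omega$ on $\widetilde{M}$, and for a holomorphic map $F$ into $\mathbb{C}^N$ write $dF=F'\omega$.

Let $S_0$ be $\overline{M}$ or $S$. Call $g\colon S_0\to X$ \emph{admissible} if it is injective, holomorphic on $M$, a smooth immersion on each arc $\gamma_j\subset S_0$, and equal on $S_0\cap U$ to a smooth embedding $\tilde{f}\colon U\to X$ of a neighborhood $U$ of $\overline{M}$. At points of $\overline{M}$ the differential $d\tilde{f}$ is $\mathbb{C}$-linear, as a limit of $\mathbb{C}$-linear maps, so $d\tilde{f}=g'\omega$ defines $g'$ on $\overline{M}$. On $\gamma_j$ define $g'$ by $dg=g'\omega$ on vectors tangent to $\gamma_j$. The two definitions agree at $o_j$. Thus $g'\colon S_0\to\mathbb{C}^N$ is continuous, nowhere zero, holomorphic on $M$, and $g'(p)\in T_{g(p)}X$. By Lemma~\ref{lem:perturb}(a), a smooth extension of $f_0$ composed with $\rho$ is an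 embedding $\tilde{f}_0$ near $\overline{M}$, so $f_0$ is admissible on $\overline{M}$.

\begin{lemma}\label{lem:C1}
Let $g\colon S_0\to X$ be admissible and $\varepsilon'>0$. There is an injective holomorphic immersion $F_1$ of a neighborhood of $S_0$ into $X$ with $|F_1-g|<\varepsilon'$ and $|F_1'-g'|<\varepsilon'$ on $S_0$.
\end{lemma}

\begin{proof}
\emph{A lower Lipschitz bound.} Consider paths in $S_0$ that are concatenations of finitely many $C^1$ paths, each in $\overline{M}$ or in some $\gamma_j$, and let $d(p,q)$ be the infimum of $\int|\omega|$ over such paths from $p$ to $q$. Along each of them $g(q)-g(p)=\int g'\omega$. We claim that $|g(p)-g(q)|\ge c\,d(p,q)$ on $S_0$ for some $c>0$. Every point of $S_0$ is the center of a coordinate disc $U_0$ in which $S_0\cap U_0$ is a disc, a half-disc, a segment, or the half-disc $\{\operatorname{Re}\zeta\le0\}$ with a segment $[0,t_0)$ attached. In the first three cases $S_0\cap U_0$ is convex. In the last case a point $\zeta$ of the half-disc and a point $t$ of the segment are joined through $0$ by a path of length $|\zeta|+t\le2|\zeta-t|$. So $d(p,q)\le c_1|\zeta(p)-\zeta(q)|$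 on $S_0\cap U_0$ for small $U_0$. Also $|g(p)-g(q)|\ge c_2|\zeta(p)-\zeta(q)|$ for small $U_0$, because $g$ is the restriction of a smooth immersion of $U_0$ or of the segment. Cover $S_0$ by finitely many such discs. Then $d$ is bounded since $S_0$ is connected, and on the compact set of pairs that lie in no common disc $|g(p)-g(q)|$ has a positive minimum. The claim follows.

\emph{Approximation.} By Theorem~\ref{thm:MB} there is $k\in\mathcal{O}(\widetilde{M})^N$ uniformly close to $g'$ on $S_0$. Let $\lambda_1,\dots,\lambda_l$ be smooth loops in $M$ that form a basis of $H_1(\widetilde{M},\mathbb{Z})$, and fix $h_1,\dots,h_l\in\mathcal{O}(\widetilde{M})$ with $\int_{\lambda_i}h_n\omega=\delta_{in}$. The periods $\pi_i=\int_{\lambda_i}k\omega=\int_{\lambda_i}(k-g')\omega$ are small, so $k_1=k-\sum_i h_i\pi_i$ is still close to $g'$, and $k_1\omega$ has no periods. Fix $p_0\in M$ and put $F(p)=g(p_0)+\int_{p_0}^pk_1\omega$. Then $F'=k_1$, and $|F-g|\le\sup_{S_0}|k_1-g'|\cdot\sup d$ on $S_0$. So $F_1=\rho\circ F$ is defined near $S_0$ and close to $g$, and $F_1'=d\rho_F(k_1)$ is close to $d\rho_g(g')=g'$. If $|F_1'-g'|<\varepsilon'$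 on $S_0$ with $\varepsilon'<\min(c,\min|g'|)$, then $F_1'\neq0$ on $S_0$, and integrating $(F_1'-g')\omega$ along paths gives $|F_1(p)-F_1(q)|\ge(c-\varepsilon')d(p,q)>0$ for $p\ne q$. Lemma~\ref{lem:perturb}(a) completes the proof.
\end{proof}

\subsection*{Exposed points}

\begin{proposition}\label{prop:expose}
Given a compact $L\subset M$ and $\varepsilon>0$, there is an injective holomorphic immersion $f$ of a neighborhood of $\overline{M}$ into $X$ with $|f-f_0|<\varepsilon$ on $L$ such that the numbers $p_j=x(f(o_j))$ are distinct and not in $\Sigma$, $d(x\circ f)_{o_j}\ne0$, and $x\circ f\ne p_j$ on $\overline{M}\setminus\{o_j\}$.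
\end{proposition}

\begin{proof}
\emph{Extension to $S$.} Choose distinct numbers $\tilde{p}_j\notin\Sigma$ with $|\tilde{p}_j|>\max_{\overline{M}}|x\circ f_0|$ and points $Q_j\in x^{-1}(\tilde{p}_j)$. For small $t>0$ define $g=f_0$ on $\overline{M}$, $g=\tilde{f}_0$ on $\zeta_j^{-1}([0,t])$, and $(x,s)\circ g=(\tilde{p}_j+\zeta_j-1,\,s(Q_j))$ on the end piece $\gamma_j'=\zeta_j^{-1}([1-t,1])$, using (F1). If $t$ is small, these $2m$ short arcs are pairwise disjoint, meet $f_0(\overline{M})$ only in the points $f_0(o_j)$, and meet the fibers $x^{-1}(\tilde{p}_i)$ only in the points $Q_j$. Join the two pieces smoothly over $\zeta_j^{-1}([t,1-t])$, which is possible since $X$ is connected. The set $f_0(\overline{M})$, the fibers and the arcs lie in finitely many smooth submanifolds of real dimension at most $2$ in the real $4$-manifold $X$. Since $1+2<4$, a generic perturbation of the middle parts makes the arcs $g(\gamma_j)$ embedded, pairwise disjoint, and free of further intersections with $f_0(\overline{M})$ and the fibers. Then $g$ is admissible on $S$, and $x\circ g\ne\tilde{p}_j$ on $S\setminus\{e_j\}$.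

\emph{Approximation.} Take $F_1$ from Lemma~\ref{lem:C1} and put $p_j'=x(F_1(e_j))$. On $\gamma_j'$ the derivative of $x\circ g$ in $\zeta_j$ is $1$, so for small $\varepsilon'$ the derivative of $x\circ F_1$ has positive real part; hence $x\circ F_1$ is injective on $\gamma_j'$ and $d(x\circ F_1)_{e_j}\ne0$. On the closure of $S\setminus\gamma_j'$ the function $|x\circ g-\tilde{p}_j|$ has a positive minimum, so $x\circ F_1\ne p_j'$ there for small $\varepsilon'$. Altogether $x\circ F_1\ne p_j'$ on $S\setminus\{e_j\}$, and the $p_j'$ are distinct and not in $\Sigma$. Take also $\varepsilon'<\varepsilon/2$.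

\emph{Composition.} Choose open discs $D_j\ni e_j$ on which $x\circ F_1$ is injective, and $\mu>0$ with $|x\circ F_1-p_j'|\ge2\mu$ on the compact set $S\setminus D_j$. There is a neighborhood $W$ of $S$ in the domain of $F_1$ with $|x\circ F_1-p_j'|>\mu$ on $W\setminus D_j$ for all $j$; otherwise a sequence of exceptions would converge to a point of $S\setminus D_j$ where the value is at most $\mu$. Take $\varphi$ from Lemma~\ref{lem:stretch} with $\varphi(\overline{M})\subset W$, with $|F_1\circ\varphi-F_1|<\varepsilon/2$ on $L$, and with $\varphi(o_j)\in D_j$ so close to $e_j$ that the numbers $p_j=x(F_1(\varphi(o_j)))$ are distinct, not in $\Sigma$, and satisfy $|p_j-p_j'|<\mu$. Put $f=F_1\circ\varphi$. If $q\in\overline{M}$ and $x(f(q))=p_j$, then $\varphi(q)\in D_j$, so $\varphi(q)=\varphi(o_j)$ and $q=o_j$. Near $o_j$ the function $x\circ f$ is injective and holomorphic, so its differential at $o_j$ is nonzero.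
\end{proof}

\section{A shear with poles}\label{sec:poles}

Fix $f$ as in Proposition~\ref{prop:expose}. For $\kappa_j\in\mathbb{C}^*$ and $c\in\mathbb{C}$ let
\[
h(x)=c+\sum_{j=1}^m\frac{\kappa_j}{x-p_j},\qquad\Phi=\exp(h(x)\theta)\in\operatorname{Aut}\big(X\setminus\textstyle\bigcup_jx^{-1}(p_j)\big),
\]
\[
M^*=\overline{M}\setminus\{o_1,\dots,o_m\},\qquad f^*=\Phi\circ f,\qquad\Gamma_j=f^*(C_j\setminus\{o_j\}),\qquad\Gamma=\textstyle\bigcup_j\Gamma_j,\qquad Y^\circ=f^*(M).
\]
The map $f^*$ is an injective holomorphic immersion on a neighborhood of $M^*$ in $\widetilde{M}$. As $\kappa_j,c\to0$ it converges to $f$ uniformly on $L$, because $x\circ f$ stays away from the $p_j$ there. Near $o_j$ the function $\zeta=x\circ f-p_j$ is a local coordinate, $x\circ f^*=p_j+\zeta$, and by (F1)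
\begin{equation}\label{eq:s}
s\circ f^*=s\circ f+a(x)h(x)=\frac{a(p_j)\kappa_j}{\zeta}+\big(k_j+a(p_j)c\big)+O(\zeta),
\end{equation}
where $k_j=s(f(o_j))+a'(p_j)\kappa_j+a(p_j)\sum_{i\ne j}\kappa_i/(p_j-p_i)$ does not depend on $c$. Since $s$ is bounded on bounded sets, $|f^*|\to\infty$ at each $o_j$. Hence $f^*\colon M^*\to X$ is proper and a homeomorphism onto a closed subset of $X$. In particular $\Gamma$ is closed, and every point of $Y^\circ$ has a neighborhood in $X$ in which $f^*(M^*)$ is a smooth complex curve.

Each $\Gamma_j$ is a properly embedded line with two ends. We want $u$ to be injective on the $2m$ ends. By (F2), $u\circ f^*$ has a pole of order $d$ at $o_j$. The arguments of the $\kappa_j$ rotate the images of the ends and separate different $j$. The two ends of one $\Gamma_j$ approach $o_j$ from opposite directions, so for even $d$, as in Example~\ref{ex:degree}, their images are asymptotically parallel. They can even coincide: if $u\circ f^*=\eta^{-d}$ in a local coordinate $\eta$ and $C_j$ is a straight segment in $\eta$, the two ends have the same image. The constant $c$ is there to give $C_j$ nonzero curvature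 in the coordinate $\eta$.

\begin{lemma}\label{lem:ends}
For suitable arbitrarily small $\kappa_j$ and $c$ there is $R_0>0$ such that $\Gamma\cap\{|u|\ge R_0\}$ consists of $2m$ half-lines, the ends of the $\Gamma_j$; $|u|$ increases strictly to $\infty$ along each of them; and $u$ is injective on $\Gamma\cap\{|u|\ge R_0\}$.
\end{lemma}

\begin{proof}
Insert \eqref{eq:s} into $u=\sum c_i(x)s^i$. Only $i=d$ and $i=d-1$ contribute to the two leading terms:
\[
u\circ f^*=\Lambda_j\zeta^{-d}\Big(1+\Big(l_j+\frac{dc}{\kappa_j}\Big)\zeta+O(\zeta^2)\Big),\qquad\Lambda_j=c_d(p_j)a(p_j)^d\kappa_j^d\ne0,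
\]
\[
l_j=\frac{c_d'(p_j)}{c_d(p_j)}+\frac{d\,k_j}{a(p_j)\kappa_j}+\frac{c_{d-1}(p_j)}{c_d(p_j)a(p_j)\kappa_j},
\]
and $l_j$ does not depend on $c$. Taking a root, $u\circ f^*=\eta^{-d}$ for the local coordinate $\eta=\Lambda_j^{-1/d}\big(\zeta-(l_j/d+c/\kappa_j)\zeta^2+O(\zeta^3)\big)$. Parametrize $C_j$ near $o_j$ real-analytically by $\zeta(t)=e^{i\alpha_j}(t+\mu_jt^2+O(t^3))$; the numbers $\alpha_j\in\mathbb{R}$ and $\mu_j\in\mathbb{C}$ depend only on $f$. Then
\[
\eta(t)=\Lambda_j^{-1/d}e^{i\alpha_j}\big(t+\nu_jt^2+O(t^3)\big),\qquad\nu_j=\mu_j-e^{i\alpha_j}\Big(\frac{l_j}{d}+\frac{c}{\kappa_j}\Big).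
\]
Put $\tau=|\Lambda_j|^{1/d}|\eta(t)|$, so that $|u|=|\Lambda_j|\tau^{-d}$. The analytic function $\tau^2=t^2+O(t^3)$ has derivative $2t+O(t^2)$, so $|u|$ is strictly monotone on each side of $t=0$.

\emph{Different curves.} Along the ends $t\to0^\pm$ the argument of $u$ tends to $\arg\Lambda_j-d\alpha_j$ and $\arg\Lambda_j-d\alpha_j+d\pi$ modulo $2\pi$. As $\arg\kappa_j$ varies, $\arg\Lambda_j$ takes all values. Choose $\arg\kappa_1,\dots,\arg\kappa_m$ one after another, each time avoiding finitely many values, so that these sets of limits are pairwise disjoint for different $j$. The moduli $|\kappa_j|$ are arbitrary. Then ends of different $\Gamma_j$ have no common value of $u$ for small $|t|$.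

\emph{The two ends of one curve.} With the $\kappa_j$ fixed, $\{c:\operatorname{Im}\nu_j=0\}$ is a real line in $\mathbb{C}$. Choose a small $c$ off these $m$ lines. We have $t=\pm\tau+O(\tau^2)$ on the two ends and $\arg(1+\nu_jt+O(t^2))=t\operatorname{Im}\nu_j+O(t^2)$. So, with $\beta_0=\arg(\Lambda_j^{-1/d}e^{i\alpha_j})$, the arguments of $\eta$ at the two points with the same small $\tau$ are
\[
\beta_+(\tau)=\beta_0+\tau\operatorname{Im}\nu_j+O(\tau^2),\qquad\beta_-(\tau)=\beta_0+\pi-\tau\operatorname{Im}\nu_j+O(\tau^2).
\]
The values of $u$ agree only if $d(\beta_+-\beta_-)=-d\pi+2d\tau\operatorname{Im}\nu_j+O(\tau^2)$ is a multiple of $2\pi$. For small $\tau>0$ this number is close to $-d\pi$ and different from it, so it is not a multiple of $2\pi$.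

Choose $t_*>0$ such that all of this holds for $0<|t|\le t_*$ and all $j$, and take $R_0$ larger than the maximum of $|u|$ on the compact set obtained from $\Gamma$ by removing the pieces $0<|t|<t_*$.
\end{proof}

Fix such $\kappa_j$, $c$, $R_0$. For $R\ge R_0$ the set $\Gamma\cap\{|u|\le R\}$ consists of $m$ disjoint compact real-analytic arcs, and $\Gamma\cap\{|u|\ge R\}$ of $2m$ half-lines $\Gamma^1,\dots,\Gamma^{2m}$.

\begin{lemma}\label{lem:planar}
For $R'>R\ge R_0$ the compact set $D=\overline{\Delta}_R\cup\big(u(\Gamma)\cap\overline{\Delta}_{R'}\big)$ has interior $\Delta_R$ and connected complement in $\mathbb{C}$.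
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ends}, $u(\Gamma^i)=\{re^{i\vartheta_i(r)}:r\ge R\}$ with $\vartheta_i$ continuous, and for each $r$ the $\vartheta_i(r)$ are distinct modulo $2\pi$. Number them so that $\vartheta_1<\dots<\vartheta_{2m}<\vartheta_{2m+1}:=\vartheta_1+2\pi$ at $r=R$; by continuity this holds for all $r$. Each circle of radius $r>R$ meets $D$ in a finite set, which gives the interior. A point of $\mathbb{C}\setminus D$ of modulus $r_0\le R'$ has argument $(1-\lambda)\vartheta_i(r_0)+\lambda\vartheta_{i+1}(r_0)$ for some $i$ and $\lambda\in(0,1)$. The path $r\mapsto r\exp\big(i(1-\lambda)\vartheta_i(r)+i\lambda\vartheta_{i+1}(r)\big)$, $r\ge r_0$, avoids $D$ and reaches the connected set $\{|u|>R'\}$.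
\end{proof}

\section{Convexity of compact parts of the curve}\label{sec:convex}

In each push we must keep fixed an $\mathcal{O}(X)$-convex set $K$, the pullback of a ball, together with a large compact part of $Y^\circ$, and the union has to be $\mathcal{O}(X)$-convex. Before the cutting this can fail: if $M=\{1<|x|<2\}\times\{0\}\subset\mathbb{C}^2$, the hull of a closed concentric subannulus fills the hole. The hull continues the curve across its boundary circle. After the cutting such a continuation would have to follow $Y^\circ$ to infinity, which is why we needed an exposed point on \emph{every} boundary curve.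

\begin{lemma}\label{lem:convex}
Let $K\subset X$ be compact and $\mathcal{O}(X)$-convex with $K\cap\Gamma=\emptyset$, and let $E\subset Y^\circ$ be compact. There is a compact set $E'$ with $E\subset E'\subset Y^\circ$ such that $K\cup E'$ is $\mathcal{O}(X)$-convex.
\end{lemma}

\begin{proof}
The set $(f^*)^{-1}(K\cup E)$ is compact in $M^*$ and misses $\partial M$, so it is a compact subset of $M$. Choose $t_0>0$ such that the collars $\{1-2t_0\le|w_j|\le1\}$ miss it. Let $J_j(t)=f^*(\{|w_j|=1-t\})$ for $0<t\le 2t_0$, and
\[
E'=f^*\big(\overline{M}\setminus\textstyle\bigcup_j\{|w_j|>1-t_0\}\big),\qquad J=\bigcup_jJ_j(t_0),\qquad A_j=f^*(\{1-t_0<|w_j|<1\}).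
\]
Then $Y^\circ=E'\cup\bigcup_jA_j$, and each $A_j$ is a connected complex curve in $X\setminus(K\cup J)$ that is unbounded, because it contains images of points near $o_j$. By the maximum principle $E'\subset\widehat{J}$, so $\widehat{K\cup E'}=\widehat{K\cup J}$. By Theorem~\ref{thm:stolz}(a), $V=\widehat{K\cup J}\setminus(K\cup J)$ is empty or a purely one-dimensional closed analytic subset of $X\setminus(K\cup J)$. Suppose that $K\cup E'$ is not $\mathcal{O}(X)$-convex. Then some irreducible component $V_1$ of $V$ is not contained in $E'$. It is closed in $X\setminus(K\cup J)$, so $\overline{V_1}$ is a compact subset of $V_1\cup K\cup J$.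

The curve $V_1$ has its ``boundary'' in $K\cup J$. We neutralize $J$ with a plurisubharmonic function that equals $-\infty$ on $J$ and not on $V_1$, neutralize $K$ with its convexity, and reach a contradiction with the maximum principle.

\emph{Step 1: $V_1\cap Y^\circ$ is countable.} The set $V_1\cap A_j$ is an analytic subset of the connected curve $A_j$, so it is discrete or all of $A_j$; the second case is excluded because $V_1$ is bounded. The set $E'\setminus(K\cup J)$ is a closed one-dimensional complex submanifold of $X\setminus(K\cup J)$ with countably many components $E''$, each closed and irreducible. Again $V_1\cap E''$ is discrete or all of $E''$. In the second case $E''$ is a one-dimensional analytic subset of the irreducible curve $V_1$, so $V_1=E''\subset E'$, which is excluded. Finally $V_1\cap(K\cup J)=\emptyset$.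

\emph{Step 2: the function.} The circles $J_j(t)$ are disjoint, so only countably many meet $V_1$. Choose $0<t^-<t_0<t^+<2t_0$ such that the circles $J_j(t^\pm)$ miss $V_1$; they also miss $K\cup J$, hence $\overline{V_1}\cup J$. Let $P$ be a compact neighborhood of these circles in $X$ that misses $\overline{V_1}\cup J$, let $\Omega=X\setminus P$, and let $Z=\Omega\cap\bigcup_jf^*(\{1-t^+<|w_j|<1-t^-\})$. The closed annuli $f^*(\{1-t^+\le|w_j|\le1-t^-\})$ are compact and their boundary circles lie in $P$, so $Z$ is a closed smooth complex curve in $\Omega$, and $J\subset Z\subset Y^\circ$. Cover $\Omega$ by open sets $\Omega_i$ with holomorphic functions $\omega_i$ that vanish exactly on $Z\cap\Omega_i$, to first order; here we use $\dim X=2$. Let $\chi_i$ be a subordinate partition of unity and $\lambda=\sum_i\chi_i\log|\omega_i|$. Then $\lambda$ is smooth on $\Omega\setminus Z$. Near a point of $Z\cap\Omega_n$ we have $\lambda=\log|\omega_n|+\sum_i\chi_i\log|\omega_i/\omega_n|$, and the sum is smooth. So $\lambda$ is upper semicontinuous, equal to $-\infty$ exactly on $Z$, and $i\partial\bar\partial\lambda$ extends smoothly from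 $\Omega\setminus Z$ to $\Omega$, because $\log|\omega_n|$ is pluriharmonic off $Z$. Since $\overline{V_1}\subset\Omega$ is compact and $i\partial\bar\partial|z|^2>0$, for a large constant $\mathcal{M}$ the function $v=\lambda+\mathcal{M}|z|^2$ is strictly plurisubharmonic off $Z$ in a neighborhood of $\overline{V_1}$.

\emph{Step 3: the contradiction.} By Step 1 there is $p\in V_1\setminus Z$. As $p\notin K=\widehat{K}$, there is $h_1\in\mathcal{O}(X)$ with $h_1(p)=1$ and $|h_1|<1/2$ on $K$. The set $Q_1=\overline{V_1}\cap\{|h_1|\ge1/2\}$ is compact and contained in $V_1\cup J$. The upper semicontinuous function $U_\epsilon=\log|h_1|+\epsilon v$ attains its maximum on $Q_1$ at a point $z^*$. We have $U_\epsilon(p)=\epsilon v(p)$, while $U_\epsilon\le-\log2+\epsilon\sup_{\overline{V_1}}v$ where $|h_1|=1/2$. So for small $\epsilon>0$ we get $|h_1(z^*)|>1/2$ and $v(z^*)>-\infty$; hence $z^*\notin Z\supset J$ and $z^*\in V_1$. Parametrizing a local branch of $V_1$ at $z^*$, we find a nonconstant holomorphic map $n$ from a disc into $V_1\cap\{|h_1|>1/2\}\setminus Z$ with $n(0)=z^*$. The function $U_\epsilon\circ n$ is the sum of the harmonic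 function $\log|h_1\circ n|$ and $\epsilon\,v\circ n$, so it is smooth and subharmonic, with positive Laplacian where $n'\ne0$. It has a maximum at $0$, so it is constant, a contradiction.
\end{proof}

\section{Moving the boundary by automorphisms}\label{sec:push}

The density property enters only through the following lemma. A \emph{piecewise smooth isotopy} on an open set $W\subset X$ is a family of injective holomorphic maps $F_t\colon W\to X$, $t\in[0,1]$, such that $(t,y)\mapsto F_t(y)$ is continuous on $[0,1]\times W$ and smooth on $I\times W$ for the closed intervals $I$ of some finite partition of $[0,1]$.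

\begin{lemma}\label{lem:isotopy}
Let $L_0\subset W$ be compact and let $F_t$ be a piecewise smooth isotopy on $W$ with $F_0=\mathrm{id}$ such that $F_t(L_0)$ is $\mathcal{O}(X)$-convex for all $t$. Then $F_1|_{L_0}$ is a uniform limit of automorphisms of $X$.
\end{lemma}

\begin{proof}
The isotopy is the flow of the time-dependent field $V_t=(\partial_tF_t)\circ F_t^{-1}$ on $F_t(W)$. We replace $V_t$ by global fields that are piecewise constant in $t$.

The map $(t,y)\mapsto(t,F_t(y))$ is continuous and injective, so by invariance of domain its image is open in $[0,1]\times X$. For $t'\in[0,1]$ let $P\subset F_{t'}(W)$ be a compact $\mathcal{O}(X)$-convex neighborhood of $F_{t'}(L_0)$ (Lemma~\ref{lem:hull}(a)). For $t$ near $t'$ we have $F_t(L_0)\subset\operatorname{int}P$ and $P\subset F_t(W)$. By compactness there are a partition of $[0,1]$ into closed intervals $I_1,\dots,I_r$, compact $\mathcal{O}(X)$-convex sets $P_i$ and $d_0>0$ such that $(t,y)\mapsto V_t(y)$ is smooth on $I_i$ times a neighborhood of $P_i$, and such that $P_i$ contains all $y\in X$ at distance less than $2d_0$ from $F_t(L_0)$, for $t\in I_i$. There is $\Lambda\ge1$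 with $|V_t(y)-V_t(y')|\le\Lambda|y-y'|$ for $y,y'\in P_i$, $t\in I_i$: for close points apply the mean value inequality to $V_t\circ\rho$ on the segment from $y$ to $y'$, and for the other pairs use that $V_t$ is bounded.

Let $0<\varepsilon'<d_0e^{-\Lambda}$. Subdivide each $I_i$ so finely that $V_t$ varies by less than $\varepsilon'/2$ on $P_i$ over each subinterval. By Lemma~\ref{lem:fields}(b), for each subinterval there is a field $\xi$ in the Lie algebra generated by complete fields with $|\xi-V_t|<\varepsilon'$ on $P_i$ for all $t$ in the subinterval. Let $\xi_t$ be the resulting piecewise constant family. For $y_0\in L_0$ solve $\dot{y}=\xi_t(y)$, $y(0)=y_0$, and put $D(t)=y(t)-F_t(y_0)$. As long as $|D|<2d_0$, the point $y(t)$ lies in the relevant $P_i$ and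
\[
|\dot{D}|\le|\xi_t(y)-V_t(y)|+|V_t(y)-V_t(F_t(y_0))|\le\varepsilon'+\Lambda|D|,
\]
so $|D(t)|\le\varepsilon'e^\Lambda<d_0$ by Gronwall's inequality. Thus $|D|$ never reaches $2d_0$, the solution exists on $[0,1]$, and the time-one map of the family is $\varepsilon'e^\Lambda$-close to $F_1$ on $L_0$. This map is a finite composition of maps $\exp(T\xi)$. The domain of a flow is open, so each factor is defined near a compact neighborhood of the image of $L_0$ under the preceding factors. Theorem~\ref{thm:AL} approximates each factor on that compact neighborhood by automorphisms, and their compositions converge to the time-one map on $L_0$. Let $\varepsilon'\to0$.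
\end{proof}

\begin{lemma}\label{lem:push}
Let $K,B\subset X$ be compact and $\mathcal{O}(X)$-convex with $K\cap\Gamma=\emptyset$, and let $\varepsilon>0$. There is $\Theta\in\operatorname{Aut}(X)$ with $|\Theta-\mathrm{id}|<\varepsilon$ on $K$ and $\Theta(\Gamma)\cap B=\emptyset$.
\end{lemma}

\begin{proof}
Take $R\ge R_0$ with $u(K)\cup\Sigma'\subset\Delta_R$. Let $\Gamma_c=\Gamma\cap\{|u|\le R\}$, a union of disjoint compact real-analytic arcs $\Gamma_{c,1},\dots,\Gamma_{c,m}$.

\emph{Step 1: there is $\phi\in\operatorname{Aut}(X)$ with $|\phi-\mathrm{id}|<\varepsilon/2$ on $K$ and $\phi(\Gamma_c)\cap B=\emptyset$.} We shrink each arc within itself to almost a point and then carry it out of $B$ along a path that avoids $K$. Both motions must be realized by holomorphic maps on neighborhoods in $X$.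

A real-analytic parametrization of $\Gamma_{c,j}$ extends to a holomorphic map $\iota_j$ near $[0,1]\subset\mathbb{C}$ that is an injective immersion on $[0,1]$. For $z\in[0,1]$ the vectors $\lambda\in\mathbb{C}^r$ with $\sum\lambda_i\xi_i(\iota_j(z))\in\mathbb{C}\,\iota_j'(z)$ form a complex hyperplane, and the union of this real one-parameter family of hyperplanes has measure zero. So there is a field $\xi=\sum\lambda_i\xi_i$ that is independent of $\iota_j'$ along the arc. The map $G_j(z,w)=\rho\big(\iota_j(z)+w\,\xi(\iota_j(z))\big)$ has invertible differential along $[0,1]\times\{0\}$ and maps this segment bijectively onto $\Gamma_{c,j}$. By Lemma~\ref{lem:perturb}(a) it is biholomorphic from a bounded convex neighborhood $N_j$ of the segment in $\mathbb{C}^2$ onto an open set in $X$. Take the $N_j$ so thin that the closures of the sets $G_j(N_j)$ are compact, pairwise disjoint and disjoint from $K$. Put $q_j=G_j(1/2,0)$.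

By Lemma~\ref{lem:hull}(b) the component of $X\setminus K$ containing $q_j$ is unbounded, and removing finitely many points does not disconnect it. Moving the points one after another, we get piecewise smooth paths $q_j(t)$, $t\in[0,1]$, in $X\setminus K$ with $q_j(0)=q_j$, $q_j(1)\notin B$ and $q_i(t)\ne q_j(t)$ for $i\ne j$. Choose continuous, piecewise smooth complex frames $n_1(t),n_2(t)$ of $T_{q_j(t)}X$ and put $H_{j,t}(v)=\rho\big(q_j(t)+v_1n_1(t)+v_2n_2(t)\big)$. Lemma~\ref{lem:perturb}(a), applied to $(t,v)\mapsto(t,H_{j,t}(v))$ on each smooth piece, shows that $H_{j,t}$ is injective on a small ball $\mathbb{B}\subset\mathbb{C}^2$ about $0$ for all $t$. By compactness, if $\mathbb{B}$ is small enough, the sets $H_{j,t}(\mathbb{B})$ are pairwise disjoint for each $t$, stay at a positive distance from $K$, and miss $B$ for $t=1$. Let $W_K$ be an open neighborhood of $K$ that misses all $G_j(N_j)$ and all $H_{j,t}(\mathbb{B})$.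

On $W=W_K\cup\bigcup_jG_j(N_j)$ define an isotopy that is the identity on $W_K$. On $G_j(N_j)$ first apply the conjugates by $G_j$ of the contractions $(z,w)\mapsto(1/2,0)+\lambda(z-1/2,w)$ of $N_j$, with $\lambda$ decreasing from $1$ to a value $\lambda_0>0$ for which the image lies in the neighborhood $H_{j,0}(\mathbb{B})$ of $q_j$; then follow with $H_{j,t}\circ H_{j,0}^{-1}$, $t\in[0,1]$. After reparametrizing time this is a piecewise smooth isotopy $F_t$ on $W$. For $L_0=K\cup\Gamma_c$ each $F_t(L_0)$ is the union of $K$ and $m$ disjoint smooth arcs that miss $K$, hence $\mathcal{O}(X)$-convex by Theorem~\ref{thm:stolz}(b). Since $F_1=\mathrm{id}$ on $K$ and $F_1(\Gamma_c)\cap B=\emptyset$, Lemma~\ref{lem:isotopy} gives $\phi$.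

\emph{Step 2: the ends.} We have no control of $\phi$ on the ends, which it may carry into $B$. We therefore move the ends off $Q=\phi^{-1}(B)$ \emph{before} applying $\phi$, by a shear that hardly moves $K\cup\Gamma_c$. The set $Q$ is compact, $\mathcal{O}(X)$-convex and disjoint from $\Gamma_c$. Take $R'>R$ with $u(Q)\subset\Delta_{R'}$. Let $y_i\in\Gamma_c$ be the initial point of the half-line $\Gamma^i$, so $|u(y_i)|=R$, and let $E=\Gamma\cap\{R\le|u|\le R'\}$, a compact subset of $X\setminus u^{-1}(\Sigma')$. By (F3) there are paths $\tau_i\colon[0,1]\to\mathbb{C}$ with $\tau_i(0)=0$, $\exp(\tau_i(l)\theta')y_i\notin Q$ for all $l$, and $\exp(\tau_i(1)\theta')y\notin Q$ for all $y\in E$. By compactness of $[0,1]$ there is $\delta\in(0,R'-R)$ with $\exp(\tau_i(l)\theta')y\notin Q$ for all $l$ and all $y\in\Gamma^i$ with $|u(y)|\le R+\delta$.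

On the set $D$ of Lemma~\ref{lem:planar} define $G=0$ on $\overline{\Delta}_R$ and $G(u)=\tau_i\big(\min(1,(|u|-R)/\delta)\big)$ on $u(\Gamma^i)\cap\overline{\Delta}_{R'}$. The arcs $u(\Gamma^i)$ are disjoint by Lemma~\ref{lem:ends} and $\tau_i(0)=0$, so $G$ is well defined, continuous, and holomorphic in the interior of $D$. Moreover $\exp(G(u(y))\theta')y\notin Q$ for all $y$ in the compact set $\Gamma'=\Gamma\cap\{|u|\le R'\}$: on $\Gamma_c$ because $G=0$, for $R\le|u|\le R+\delta$ by the choice of $\delta$, and for $R+\delta\le|u|\le R'$ because $G=\tau_i(1)$. By Theorem~\ref{thm:MB} and Lemma~\ref{lem:planar} there are polynomials $g$ uniformly close to $G$ on $D$. Let $\sigma=\exp(g(u)\theta')\in\operatorname{Aut}(X)$. If $g$ is close enough to $G$, then $\sigma(\Gamma')\cap Q=\emptyset$, and $|\phi\circ\sigma-\phi|<\varepsilon/2$ on $K$, since $G(u)=0$ on $K$. For $y\in\Gamma$ with $|u(y)|\ge R'$ we have $\sigma(y)\notin Q$ because $u\circ\sigma=u$; this is what makes a shear the right tool for the noncompact ends. So $\sigma(\Gamma)\cap Q=\emptyset$, and $\Theta=\phi\circ\sigma$ has the required properties.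
\end{proof}

\section{The induction}\label{sec:induction}

\begin{proof}[Proof of Theorem~\ref{thm:general}, and hence of Theorem~\ref{thm:main}]
Choose $f$ in Proposition~\ref{prop:expose} with $|f-f_0|<\varepsilon/4$ on $L$, and $\kappa_j,c$ in Lemma~\ref{lem:ends} with $|f^*-f|<\varepsilon/4$ on $L$. Put $B_n=\emptyset$ for $n\le0$. Let $L\subset M_1\subset M_2\subset\cdots$ be compact sets with $M_n\subset\operatorname{int}M_{n+1}$ and union $M$. We construct $\varepsilon_n>0$ and $\psi_n\in\operatorname{Aut}(X)$, with $\Psi_0=\mathrm{id}$ and $\Psi_n=\psi_n\circ\Psi_{n-1}$, such that for $n\ge1$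
\begin{enumerate}
\item[(1)] $\Psi_n(\Gamma)\cap B_n=\emptyset$;
\item[(2)] $|\psi_n-\mathrm{id}|<\varepsilon_n$ on $B_{n-1}\cup\Psi_{n-1}(f^*(M_n))$;
\item[(3)] $\psi_n(B_{n-1})\supset B_{n-2}$.
\end{enumerate}

\emph{Choice of $\varepsilon_n$.} Suppose that $\Psi_{n-1}$ is given. For $n\ge2$ let $\eta_n>0$ be such that every holomorphic map $\operatorname{int}M_n\to X$ that is $\eta_n$-close to $\Psi_{n-1}\circ f^*$ is an injective immersion on $M_{n-1}$ (Lemma~\ref{lem:perturb}(b)). Take $\varepsilon_n\le2^{-n-1}\min(1,\varepsilon,\eta_2,\dots,\eta_n)$ so small that (2) implies (3), by Lemma~\ref{lem:perturb}(c) applied to $B_{n-2}\subset\{z\in X:|z|<n-1\}$.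

\emph{Construction of $\psi_n$.} Lemma~\ref{lem:ends} describes $\Gamma$ and not $\Psi_{n-1}(\Gamma)$, so we pull the balls back. The set $K=\Psi_{n-1}^{-1}(B_{n-1})$ is compact, $\mathcal{O}(X)$-convex, and disjoint from $\Gamma$ by (1) for $n-1$; for $n=1$ it is empty. Lemma~\ref{lem:convex} gives a compact set $E'$ with $f^*(M_n)\subset E'\subset Y^\circ$ and $K\cup E'$ $\mathcal{O}(X)$-convex; it is disjoint from $\Gamma$. Lemma~\ref{lem:push}, applied to $K\cup E'$ and $\Psi_{n-1}^{-1}(B_n)$, gives $\Theta_n$ as close to the identity on $K\cup E'$ as we like, with $\Theta_n(\Gamma)\cap\Psi_{n-1}^{-1}(B_n)=\emptyset$. Put $\psi_n=\Psi_{n-1}\circ\Theta_n\circ\Psi_{n-1}^{-1}$, so that $\Psi_n=\Psi_{n-1}\circ\Theta_n$. Then (1) holds, and (2) holds by uniform continuity of $\Psi_{n-1}$ near $K\cup E'$.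

\emph{The limit.} By (2), $|\Psi_k\circ f^*-\Psi_{k-1}\circ f^*|<\varepsilon_k$ on $M_k$. So $\Psi_k\circ f^*$ converges uniformly on compact subsets of $M$ to a holomorphic map $F$ into the closed set $X$. On $M_n$, $n\ge2$, we have $|F-\Psi_{n-1}\circ f^*|\le\sum_{k\ge n}\varepsilon_k\le2^{-n}\eta_n<\eta_n$, so $F$ is an injective immersion on each $M_{n-1}$, hence on $M$. On $L$ we have $|F-f^*|\le\sum_k\varepsilon_k\le\varepsilon/2$, so $|F-f_0|<\varepsilon$.

\emph{Properness.} Let $\ell\ge1$ be an integer, $n=\ell+2$, $q\in M$ with $|F(q)|<\ell$, and $y_k=\Psi_k(f^*(q))$. We claim that $y_n\in B_n$. Suppose $|y_n|>n$. Then $|y_k|>n-1-\sum_{j=n+1}^k\varepsilon_j$ for all $k\ge n$, by induction on $k$. If $y_k\in B_k$, then $|y_{k+1}-y_k|<\varepsilon_{k+1}$ by (2). If $y_k\notin B_k$, then $y_{k+1}\notin\psi_{k+1}(B_k)\supset B_{k-1}$ by injectivity and (3), so $|y_{k+1}|>k-1\ge n-1$. In the limit $|F(q)|\ge n-1-1/2>\ell$, a contradiction. Hence $\{q\in M:|F(q)|<\ell\}$ is contained in $(f^*)^{-1}(\Psi_n^{-1}(B_n))$. This set is compact in $M^*$ because $f^*\colon M^*\to X$ is proper, and it misses $\partial M$ by (1). So it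 is a compact subset of $M$, and $F$ is proper.

\emph{Homotopy.} If $\varepsilon$ is so small that the $\varepsilon$-neighborhood of $f_0(L)$ in $\mathbb{C}^N$ lies in the domain of $\rho$, then $\rho((1-t)f_0+tF)$ is a homotopy in $X$ from $f_0|_L$ to $F|_L$. If $L$ is a core and $\pi\colon M\to L$ is a homotopy inverse of the inclusion, then $F\simeq F|_L\circ\pi\simeq f_0|_L\circ\pi\simeq f_0|_M$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:char}]
If $M'\supset\overline{M}$ embeds properly into $X$, restrict the embedding to $\overline{M}$. Conversely, let $f_0$ be an embedding of $\overline{M}$. Lemma~\ref{lem:C1} with $S_0=\overline{M}$ and $g=f_0$ gives an injective holomorphic immersion $F_1$ of a neighborhood of $\overline{M}$ in $\widetilde{M}$ into $X$. For small $t>0$ this neighborhood contains $\overline{M'}=\overline{M}\cup\bigcup_j\{1\le|w_j|\le1+t\}$, a compact bordered Riemann surface with $\overline{M}\subset M'$. Apply Theorem~\ref{thm:main} or Theorem~\ref{thm:general} to $F_1|_{\overline{M'}}$.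
\end{proof}

\begin{thebibliography}{9}

\bibitem{AK}
Rafael B. Andrist, Frank Kutzschebauch, \emph{Algebraic Overshear Density Property}, arXiv:1906.04131 (2019).

\bibitem{ForActa}
Forstneri\v{c}, Acta Math. \textbf{191} (2003).

\bibitem{ForBook}
Forstneri\v{c}, \emph{Stein Manifolds and Holomorphic Mappings}, 2nd ed.

\bibitem{Fre}
Freudenburg, \emph{Algebraic Theory of Locally Nilpotent Derivations}.

\bibitem{Sto}
Stolzenberg, Acta Math. \textbf{115} (1966).

\bibitem{Stout}
Stout, \emph{Polynomial Convexity}.

\bibitem{Var}
Varolin, J. Geom. Anal. \textbf{11} (2001).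

\end{thebibliography}
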